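\title{Stochastic domination between product measures and the upper invariant measure of the spread-out contact process}

\begin{abstract}
When the range $R$ of the contact process on $\mathbb Z^d$ with infection rate $\lambda>1$ is large, the density of its upper invariant measure $\mu_{\lambda,R}$ is close to $\rho=1-1/\lambda$. Rath and Valesin asked whether, for every $\varepsilon>0$ and all large $R$, the measure $\mu_{\lambda,R}$ stochastically dominates the product measure of density $\rho-\varepsilon$ and is dominated by the product measure of density $\rho+\varepsilon$. We show that both statements fail for small $\varepsilon$. For domination from below we find the exact threshold density $1-(1-\rho)e^{\rho}$. For domination from above we show that densities below $e^{-1/\lambda}$ fail for large $R$, while the density $\lambda/(1+\lambda)$ works for every $R$. The proofs estimate the exponential cost of a large empty cube and of a large full cube.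
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Let $d\ge1$, let $R\ge1$ be an integer, and let $B(R)=\{y\in\mathbb Z^d:0<\|y\|_\infty\le R\}$, so that $|B(R)|=(2R+1)^d-1$. The \emph{spread-out contact process} with range $R$ and infection rate $\lambda>0$ is the Markov process $(\xi_t)_{t\ge0}$ on $\{0,1\}^{\mathbb Z^d}$ with pregenerator
\[
(\mathcal Lf)(\xi)=\sum_{x:\ \xi(x)=1}\Big(f(\xi^{0\to x})-f(\xi)+\frac{\lambda}{|B(R)|}\sum_{y\in x+B(R)}\big(f(\xi^{1\to y})-f(\xi)\big)\Big),
\]
acting on local functions $f$, where $\xi^{i\to z}$ is obtained from $\xi$ by setting the state of $z$ to $i$. Sites in state $1$ are \emph{infected} and sites in state $0$ are \emph{healthy}. An infected site recovers at rate $1$, and at rate $\lambda$ it transmits the infection to a site chosen uniformly in the ball of radius $R$ around it. The \emph{upper invariant measure} $\mu_{\lambda,R}$ is the weak limit, as $t\to\infty$, of the law of $\xi_t$ started from the identically-one configuration; it is invariant under the dynamics and under translations. Let $\rho(\lambda,R)$ be the probability that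 the process started from one infected site never reaches the all-zero configuration. By duality (see \eqref{eq:duality} below), $\rho(\lambda,R)$ is also the density $\mu_{\lambda,R}(\xi(x)=1)$.

For $p\in[0,1]$ let $\pi_p$ be the Bernoulli product measure of density $p$. A probability measure $\nu$ on $\{0,1\}^{\mathbb Z^d}$ \emph{dominates} $\nu'$ if $\int f\,d\nu\ge\int f\,d\nu'$ for every local function $f$ that is increasing in the coordinatewise order. Domination is transitive, it is preserved under weak limits, and $\pi_p$ dominates $\pi_{p'}$ when $p\ge p'$.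

When $R$ is large, the first descendants of one infected site almost never land on each other, so they resemble a branching process in which individuals die at rate $1$ and give birth at rate $\lambda$. Its extinction probability is the smaller root of $q=\frac{1}{1+\lambda}+\frac{\lambda}{1+\lambda}q^2$, namely $\min(1,1/\lambda)$. In the setting of the question below, where $d\ge2$, it is indeed known that $\rho(\lambda,R)\to\max(0,1-1/\lambda)$ as $R\to\infty$. From now on $\lambda>1$ and
\[
\rho=1-\frac1\lambda .
\]
The same picture suggests more. By duality, $\mu_{\lambda,R}(\xi\equiv0\text{ on }A)$ is the probability that the process started from the finite set $A$ dies out. For a set $A$ of fixed size and large $R$ one expects $|A|$ nearly independent branching processes, hence the value $(1-\rho)^{|A|}=\pi_\rho(\xi\equiv0\text{ on }A)$, and these probabilities determine a measure by inclusion-exclusion. So $\mu_{\lambda,R}$ should look like $\pi_\rho$, and one may hope to squeeze it between two product measures of nearby densities. This is the question posed by Rath and Valesin \cite{RV}.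

\medskip\noindent\textbf{Question.} Let $d\ge2$, $\lambda>1$ and $0<\varepsilon<\min(\rho,1-\rho)$; call such an $\varepsilon$ \emph{admissible}. Is there $R_0$ such that
\begin{itemize}
\item[(i)] $\mu_{\lambda,R}$ dominates $\pi_{\rho-\varepsilon}$ for all $R\ge R_0$?
\item[(ii)] $\mu_{\lambda,R}$ is dominated by $\pi_{\rho+\varepsilon}$ for all $R\ge R_0$?
\end{itemize}

Both answers are no. Define
\begin{equation}\label{eq:constants}
S(\lambda)=\log\lambda-1+\frac1\lambda,\qquad p_*=1-e^{-S(\lambda)}=1-(1-\rho)e^{\rho},\qquad p^*=e^{-1/\lambda}.
\end{equation}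
Then $0<p_*<\rho<p^*<\frac{\lambda}{1+\lambda}$: the second inequality is $e^\rho>1$, and the other three are $e^x>1+x$ for $x=-\rho$, $x=-1/\lambda$ and $x=1/\lambda$.

\begin{theorem}\label{thm:main}
Let $d\ge1$ and $\lambda>1$.
\begin{itemize}
\item[(a)] If $p>p_*$, then for all large $R$, $\mu_{\lambda,R}$ does not dominate $\pi_p$.
\item[(b)] If $p<p^*$, then for all large $R$, $\mu_{\lambda,R}$ is not dominated by $\pi_p$.
\item[(c)] If $p<p_*$, then for all large $R$, $\mu_{\lambda,R}$ dominates $\pi_p$.
\item[(d)] For every $R$, $\mu_{\lambda,R}$ is dominated by $\pi_{\lambda/(1+\lambda)}$.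
\end{itemize}
\end{theorem}

Since $\rho-p_*=(1-\rho)(e^\rho-1)$ and $\frac{\lambda}{1+\lambda}-\rho=\frac{1}{\lambda(\lambda+1)}$, the theorem applied to $p=\rho\mp\varepsilon$ gives the following.

\begin{corollary}\label{cor:answer}
Let $\varepsilon$ be admissible. The domination in \textup{(i)} fails for all large $R$ if $\varepsilon<(1-\rho)(e^\rho-1)$, and holds for all large $R$ if $\varepsilon>(1-\rho)(e^\rho-1)$. The domination in \textup{(ii)} fails for all large $R$ if $\varepsilon<e^{-1/\lambda}-\rho$, and holds for all $R$ if $\varepsilon\ge\frac1{\lambda(\lambda+1)}$.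
\end{corollary}

The threshold for (ii) between these two values is not determined here. When $\rho\ge\log2$ we have $(1-\rho)(e^\rho-1)\ge1-\rho$, so (i) fails for every admissible $\varepsilon$.

The guess fails because domination constrains all sets at once, including sets much wider than $R$. A healthy site is infected at rate $\lambda$ times the density of infected sites in its $R$-neighborhood. If this density were frozen at $\rho$, the sites would be independent two-state chains with rates $\lambda\rho$ and $1$, with stationary density $\lambda\rho/(1+\lambda\rho)=\rho$; this is the source of $\pi_\rho$. A few sites do not change the density around them. A region much wider than $R$ does: as it empties, the infection rate inside it drops, and as it fills, the rate rises. Both extreme events are therefore exponentially more likely than under $\pi_\rho$. Domination can be tested on them: for finite $D$,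
\begin{equation}\label{eq:tests}
\begin{aligned}
\mu_{\lambda,R}\text{ dominates }\pi_p&\ \Longrightarrow\ \mu_{\lambda,R}(\xi\equiv0\text{ on }D)\le(1-p)^{|D|},\\
\pi_p\text{ dominates }\mu_{\lambda,R}&\ \Longrightarrow\ \mu_{\lambda,R}(\xi\equiv1\text{ on }D)\le p^{|D|}.
\end{aligned}
\end{equation}
We show that suitable cubes are empty with probability at least about $e^{-S(\lambda)|D|}=(1-p_*)^{|D|}$ and full with probability at least about $e^{-|D|/\lambda}=(p^*)^{|D|}$, which gives (a) and (b). Freezing the density at its largest value $1$ gives the stationary density $\lambda/(1+\lambda)$ of part (d).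

Section~\ref{sec:meanfield} computes the two costs by hand on the complete graph. Section~\ref{sec:tools} collects the tools and proves (d). Sections~\ref{sec:empty} and~\ref{sec:full} prove (a) and (b), which answer the Question. Section~\ref{sec:LS} shows that the first test in \eqref{eq:tests} is also sufficient for domination, and Section~\ref{sec:extinction} proves the matching upper bound on the probability of an empty cube; together they give (c). We write $\mu=\mu_{\lambda,R}$.

\section{The complete graph}\label{sec:meanfield}

Take $N$ sites, let each infected site recover at rate $1$ and infect each other site at rate $\lambda/N$. The number $k$ of infected sites is a birth-and-death chain with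
\[
k\to k+1\ \text{ at rate }\lambda k(1-k/N),\qquad k\to k-1\ \text{ at rate }k .
\]
At density $v=k/N$ the ratio of the birth rate to the death rate is $\lambda(1-v)$, which exceeds $1$ exactly when $v<\rho$. Three computations with this ratio are the models for the three main arguments of the paper.

\medskip\noindent\emph{The two costs.} To have a nontrivial equilibrium, suppress the jump $1\to0$. Detailed balance for the stationary law $\nu$ on $\{1,\dots,N\}$ reads $(k+1)\nu(k+1)=\lambda(1-k/N)\,k\nu(k)$, so
\[
\nu(k)=\frac{\nu(1)}{k}\prod_{j=1}^{k-1}\lambda\Big(1-\frac jN\Big).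
\]
Let $V(v)=\int_0^v\log(\lambda(1-s))\,ds$. The integrand decreases from $\log\lambda$, and its average over $[1-\frac1N,1]$ is $\log\lambda-\log N-1$; comparing the sum with the integral gives $\sum_{j<k}\log(\lambda(1-j/N))=NV(k/N)+O(\log N)$ uniformly in $k$. The function $V$ is maximal at $\rho$, and $\max_k\nu(k)\in[\frac1N,1]$, so $\log\nu(k)=N\big(V(k/N)-V(\rho)\big)+O(\log N)$. Since $z\log(\lambda z)-z$ is a primitive of $\log(\lambda z)$,
\begin{equation}\label{eq:twointegrals}
\int_0^{\rho}\log(\lambda(1-s))\,ds=S(\lambda),\qquad \int_\rho^1\log\frac{1}{\lambda(1-s)}\,ds=\frac1\lambda .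
\end{equation}
Hence $\nu(1)=e^{-NS(\lambda)+O(\log N)}$ and $\nu(N)=e^{-N/\lambda+O(\log N)}$. For a binomial variable with parameters $N$ and $p$ the values $\le1$ have probability at most $(N+1)(1-p)^{N-1}$ and the value $N$ has probability $p^N$. So $\nu$ can dominate the binomial law for large $N$ only if $p\le p_*$, and can be dominated by it only if $p\ge p^*$.

\medskip\noindent\emph{The cheap way down.} On $\mathbb Z^d$ there is no detailed balance, and we bound probabilities from below by forcing the process along a path. Below $\rho$ put $a=\lambda(1-v)>1$, multiply the death rate by $a$ and divide the birth rate by $a$. This exchanges the two rates, so the density now drifts down and the total jump rate is unchanged. In the likelihood ratio (formula \eqref{eq:girsanov} below) each death then costs a factor $1/a$ and each birth returns a factor $a$. Only the net descent is paid for, and it costs $\exp(-N\int_0^\rho\log a)=e^{-NS(\lambda)}$. The descent from $1$ to $\rho$ follows the drift and is free. Above $\rho$ the exchange with $a=1/(\lambda(1-v))$ drives the density up at the price $e^{-N/\lambda}$.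

\medskip\noindent\emph{No cheaper way down.} For upper bounds we need a supermartingale. Fix $1<\beta<\lambda$ and let $h(k)=\prod_{j=1}^k\min\{1,1/(\beta(1-j/N))\}$, so that $h(0)=1$ and $h$ is about $e^{-NS(\beta)}$ at densities above $1-1/\beta$. At a density $v=k/N<1-1/\beta$ a death multiplies $h$ by $\beta(1-v)$ and a birth divides it by almost the same factor. Ignoring this discrepancy, the generator applied to $h$, divided by $h$, equals
\[
k\big(\beta(1-v)-1\big)-\lambda k(1-v)\Big(1-\frac1{\beta(1-v)}\Big)=k\big(\beta(1-v)-1\big)\Big(1-\frac\lambda\beta\Big)<0 .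
\]
The room left by $\beta<\lambda$ absorbs the discrepancy, and optional stopping bounds the probability of reaching $0$ before returning to equilibrium by the initial value of $h$.

\section{Tools}\label{sec:tools}

\subsection{Graphical representation, duality, and part (d)}

We identify configurations with sets of infected sites. Attach to each site a Poisson process of \emph{recovery marks} of rate $1$, and to each ordered pair $(x,y)$ a Poisson process of \emph{arrows} of rate $r(x,y)$, all independent; for the contact process $r(x,y)=\lambda/|B(R)|$ if $y\in x+B(R)$ and $r(x,y)=0$ otherwise. An \emph{infection path} moves forward in time, changes site only along arrows, and meets no recovery mark. The set $\xi^A_t$ of sites $y$ such that an infection path leads from $A\times\{0\}$ to $(y,t)$ is a version of the process started from $A$. The \emph{process restricted to} a set $D$ uses only arrows with both ends in $D$. We use three facts.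

\emph{Monotonicity.} Decreasing the initial set or deleting arrows gives a smaller process. If $r\le r'$, the arrows for $r'$ can be obtained from those for $r$ by adding independent arrows at rates $r'-r$, so smaller pair rates give a smaller process in a coupling.

\emph{Finiteness.} If each site emits arrows at total rate at most $\lambda$, the number of sites infected at some time in $[0,t]$, starting from a finite set, is dominated by a pure birth process with rate $\lambda$ per individual, and is finite almost surely. In particular, on the event of extinction only finitely many sites are ever infected.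

\emph{Duality.} Since $B(R)=-B(R)$, reversing time and all arrows on $[0,t]$ preserves the law of the marks and turns paths from $\mathbb Z^d\times\{0\}$ to $A\times\{t\}$ into paths from $A\times\{0\}$ to $\mathbb Z^d\times\{t\}$. So $P(\xi^{\mathbb Z^d}_t\cap A=\emptyset)=P(\xi^A_t=\emptyset)$, and as $t\to\infty$, for finite $A$,
\begin{equation}\label{eq:duality}
\mu(\xi\equiv0\text{ on }A)=P(\xi^A\text{ dies out})>0,\qquad\mu(\xi(x)=1)=\rho(\lambda,R).
\end{equation}
The probability is positive because with probability $(1+\lambda)^{-|A|}$ every site of $A$ recovers before it emits an arrow.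

\begin{proof}[Proof of Theorem~\ref{thm:main}(d)]
Call the recovery marks at $x$ and the arrows pointing to $x$ the marks \emph{at} $x$. They have total rates $1$ and $\lambda$, and the marks at different sites are independent. If the last mark at $x$ in $[0,t]$ exists and is a recovery, then $x\notin\xi^{\mathbb Z^d}_t$. These events are independent over $x$, each of probability $(1-e^{-(1+\lambda)t})\frac1{1+\lambda}$. So the law of $\xi_t^{\mathbb Z^d}$ is dominated by a product measure whose density tends to $\frac\lambda{1+\lambda}$ as $t\to\infty$, and domination passes to the limit.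
\end{proof}

\subsection{Association given zeros}

A probability measure on $\{0,1\}^{I}$ is \emph{associated} if $E[fg]\ge E[f]E[g]$ for all increasing $f,g$ depending on finitely many coordinates. Then decreasing events are also non-negatively correlated, and an increasing and a decreasing event are non-positively correlated. Harris' inequality states that product measures are associated; a random configuration that is an increasing function of associated variables is associated; and association passes to limits of finite-dimensional marginals. The measure $\mu$ conditioned on zeros is not an increasing function of independent marks in any obvious way, since the conditioning is a decreasing event. The proof below produces it as the limit of a Markov chain whose steps are monotone.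

\begin{lemma}[van den Berg--H\"aggstr\"om--Kahn]\label{lem:BHK}
For every finite, possibly empty, set $A\subset\mathbb Z^d$, the measure $\mu(\,\cdot\mid\xi\equiv0\text{ on }A)$ is associated.
\end{lemma}

\begin{proof}
\emph{A statement on finite graphs.} Consider a finite directed multigraph whose edges are open independently with probabilities in $(0,1)$, a vertex $o$ and a vertex set $Z\not\ni o$. Let $X$ be the set of vertices reachable from $o$ by open directed paths and $Y\supset Z$ the set of vertices from which $Z$ is reachable. The event $\mathcal N$ that $Z$ is not reachable from $o$ equals $\{X\cap Z=\emptyset\}$ and $\{o\notin Y\}$. We claim that $X$ is associated given $\mathcal N$.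

The event $\{X=X_0\}$ says that all of $X_0$ is reachable from $o$ inside $X_0$ and that all edges from $X_0$ to $X_0^c$ are closed; it depends only on edges with tail in $X_0$. Let $X_0\cap Z=\emptyset$. On $\{X=X_0\}$ an open path that enters $X_0$ stays there and misses $Z$, so $Y$ is the backward cluster of $Z$ using only edges inside $X_0^c$, and these edges are independent of $\{X=X_0\}$. Reversing all edges exchanges the roles: given $Y=Y_0\not\ni o$, the set $X$ is the forward cluster of $o$ using only edges inside $Y_0^c$, and these are independent of $\{Y=Y_0\}$.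

Define a Markov chain $(X_n)$ on sets containing $o$ and disjoint from $Z$. Given $X_n$, take fresh independent edge configurations $\omega,\omega'$, let $Y_n$ be the backward cluster of $Z$ in $\omega$ inside $X_n^c$, and let $X_{n+1}$ be the forward cluster of $o$ in $\omega'$ inside $Y_n^c$. The two steps sample from the conditional law of $Y$ given $X$ and of $X$ given $Y$, so the law of $X$ given $\mathcal N$ is stationary. From every state the chain jumps to $\{o\}$ with probability at least that of all edges of $\omega'$ being closed, so it converges to this stationary law from any start. Enlarging $X_n$ or closing edges of $\omega$ shrinks $Y_n$, which enlarges $X_{n+1}$; opening edges of $\omega'$ also enlarges $X_{n+1}$. Started from $\{o\}$, $X_n$ is therefore an increasing function of finitely many independent bits, those of the $\omega'$ and of the $1-\omega$. It is associated by Harris' inequality, and the claim follows as $n\to\infty$.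

\emph{Discretization.} Fix $t>0$ and a finite $V\supset A$. For large $n$ take the vertices $(x,k)$ with $x\in V$, $0\le k\le\lfloor nt\rfloor$, and contract all $(x,0)$ to one vertex $o$. Edges $(x,k)\to(x,k+1)$ are open with probability $1-\frac1n$, and edges $(x,k)\to(y,k+1)$ with $y\in(x+B(R))\cap V$ are open with probability $\frac{\lambda}{n|B(R)|}$. Let $Z=A\times\{\lfloor nt\rfloor\}$. The sections $\{x:(x,k)\in X\}$ form a Markov chain on subsets of $V$ started from $V$. In one step, the recovery of a given infected site alone has probability $\frac1n+O(n^{-2})$, the infection of a given healthy $y$ alone has probability $\frac{\lambda}{n|B(R)|}$ times the number of infected sites in $V\cap(y+B(R))$, up to $O(n^{-2})$, and two or more changes have probability $O(n^{-2})$. So the transition matrix is $I+\frac1n\mathcal L_V+O(n^{-2})$, where $\mathcal L_V$ is the generator of the process restricted to $V$, and its $\lfloor nt\rfloor$-th power converges to $e^{t\mathcal L_V}$. The last section is an increasing function of $X$, and $\mathcal N$ is the event that it misses $A$. Hence the time-$t$ law of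 the process restricted to $V$ and started from $V$, conditioned to vanish on $A$, is associated.

\emph{Limits.} For finite $W$, this process agrees with $\xi_t^{\mathbb Z^d}$ on $W$ as soon as $V$ contains all sites visited by infection paths ending in $W\times\{t\}$, and these sites are finite in number by finiteness and time reversal. Let $V\uparrow\mathbb Z^d$ and then $t\to\infty$. In each limit the probability of vanishing on $A$ converges to a positive number, so the conditioned marginals converge.
\end{proof}

\subsection{Block processes}

To bring the computations of Section~\ref{sec:meanfield} to $\mathbb Z^d$ we replace the interaction by one that is constant on cubes of side a small multiple of $R$. Fix integers $\ell,L\ge1$. The \emph{block} $b\in\mathbb Z^d$ is the cube $\ell b+\{0,\dots,\ell-1\}^d$; it has $m=\ell^d$ sites. Let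
\[
Q(b,b')=(2L+1)^{-d}\,\mathbf 1\{\|b-b'\|_\infty\le L\},
\]
a symmetric stochastic kernel. In the \emph{block process with rate $\lambda'$}, sites recover at rate $1$, and arrows from $x\in b$ to $y\in b'$ have rate $\lambda'Q(b,b')/m$. Each site emits arrows at total rate at most $\lambda'$. Restrict the process to a finite set $\mathbb B$ of blocks and let $k_b$ be the number of infected sites in $b$. Then $k=(k_b)_{b\in\mathbb B}$ is a Markov chain with
\begin{equation}\label{eq:blockrates}
k_b\to k_b+1\ \text{ at rate }\lambda'(m-k_b)(Qk/m)_b,\qquad k_b\to k_b-1\ \text{ at rate }k_b,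
\end{equation}
where $(Qu)_b=\sum_{b'\in\mathbb B}Q(b,b')u_{b'}$. We call these jumps births and deaths.

\begin{lemma}\label{lem:compare}
\textup{(1)} Let $\lambda_2>\lambda(1+\frac1{2L})^d$ and $\ell=\lceil R/L\rceil$. For large $R$, every pair rate of the contact process is at most the corresponding rate of the block process with rate $\lambda_2$.
\textup{(2)} Let $\lambda_1<\lambda(\frac{2L+1}{2L+2})^d$ and $\ell=\lfloor R/(L+1)\rfloor$. For large $R$, every pair rate between distinct sites of the block process with rate $\lambda_1$ is at most the corresponding rate of the contact process.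
\end{lemma}

\begin{proof}
(1) Sites at distance at most $R$ lie in blocks whose indices differ by at most $\lceil R/\ell\rceil\le L$ in each coordinate. The inequality $\lambda/|B(R)|\le\lambda_2/((2L+1)^dm)$ holds for large $R$ since $\lambda((2L+1)\ell)^d/|B(R)|\to\lambda(1+\frac1{2L})^d$. (2) Sites in blocks whose indices differ by at most $L$ are at distance at most $(L+1)\ell-1\le R$, and now $\lambda((2L+1)\ell)^d/|B(R)|\to\lambda(\frac{2L+1}{2L+2})^d>\lambda_1$.
\end{proof}

For every $\lambda_2>\lambda$ and every $\lambda_1<\lambda$ a suitable $L$ exists, and in both cases $m\to\infty$ as $R\to\infty$. With $L$ and $\mathbb B$ fixed, the block densities follow an ordinary differential equation.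

\begin{lemma}[law of large numbers]\label{lem:LLN}
Let $\mathbb B$ be finite and let $k\in\{0,\dots,m\}^{\mathbb B}$ have jumps $k_b\to k_b\pm1$ at rates $mF^\pm_b(t,k/m)$, where $F_b^\pm$ are continuous on $[0,t_0]\times[0,1]^{\mathbb B}$ and bounded by $C_F$, and $F_b=F_b^+-F_b^-$ satisfies $\max_b|F_b(t,u)-F_b(t,u')|\le\Gamma\max_b|u_b-u'_b|$. Let $u:[0,t_0]\to[0,1]^{\mathbb B}$ solve $\frac{d}{dt}u_b=F_b(t,u)$. If $k(0)/m\to u(0)$, then $\sup_{t\le t_0}\max_b|k_b(t)/m-u_b(t)|\to0$ in probability as $m\to\infty$.
\end{lemma}

\begin{proof}
The process $M_b(t)=\frac{k_b(t)-k_b(0)}m-\int_0^tF_b(s,k(s)/m)\,ds$ is a martingale with jumps $\pm\frac1m$ and $EM_b(t)^2=\frac1mE\int_0^t(F_b^++F_b^-)\,ds\le2C_Ft/m$. Doob's inequality gives $E\sup_{t\le t_0}M_b(t)^2\le8C_Ft_0/m$. By Gronwall's inequality the supremum in the statement is at most $e^{\Gamma t_0}\big(\max_b|k_b(0)/m-u_b(0)|+\max_b\sup_{t\le t_0}|M_b(t)|\big)$.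
\end{proof}

\noindent\emph{Change of measure.} Consider a jump process on a finite state space with jump types $\kappa$. Suppose that type $\kappa$ has rate $q_\kappa$ (a function of the current state) under $P$ and rate $c_\kappa(t)q_\kappa$ under $\tilde P$, with $c_\kappa$ deterministic, continuous, bounded above and away from $0$, and that the initial state is the same. The likelihood of a path is the product of the rates of its jumps times the exponential of minus the integrated total rate. Hence on $[0,t_0]$
\begin{equation}\label{eq:girsanov}
\log\frac{dP}{d\tilde P}=-\sum_{\text{jumps }(t,\kappa)}\log c_\kappa(t)+\int_0^{t_0}\sum_\kappa(c_\kappa(t)-1)\,q_\kappa\,dt .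
\end{equation}

\noindent\emph{Two estimates near a homogeneous path.} Let $N=m|\mathbb B|$, $K=\sum_bk_b$ and $q_b=\sum_{b'\in\mathbb B}Q(b,b')\le1$. Let $v:[0,t_0]\to[0,1]$ be $C^1$ and suppose $|k_b(t)/m-v(t)|\le\varepsilon_2$ for all $b$ and $t\le t_0$. With $u=k/m$, the identity $(1-u_b)(Qu)_b-(1-v)q_bv=(1-u_b)\big((Qu)_b-q_bv\big)+(v-u_b)q_bv$ gives
\begin{equation}\label{eq:bilinear}
\big|(m-k_b)(Qk/m)_b-m\,q_b\,v(1-v)\big|\le2\varepsilon_2m .
\end{equation}
If $\psi$ is continuous and nondecreasing with $0\le\psi\le\psi_{\max}$, integration by parts, $\int_0^{t_0}\psi\,dK=\psi(t_0)K(t_0)-\psi(0)K(0)-\int_0^{t_0}K\,d\psi$, and the same identity for $Nv$, together with $|K-Nv|\le\varepsilon_2N$, give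
\begin{equation}\label{eq:ibp}
\Big|\int_0^{t_0}\psi\,dK-N\int_0^{t_0}\psi v'\,dt\Big|\le\varepsilon_2N\big(\psi(t_0)+\psi(0)+\psi(t_0)-\psi(0)\big)\le2\psi_{\max}\varepsilon_2N .
\end{equation}

\section{Empty cubes: part (a)}\label{sec:empty}

\begin{proposition}\label{prop:empty}
For every $\delta>0$ and all large $R$ there is a cube $D$ with $\mu(\xi\equiv0\text{ on }D)\ge e^{-(S(\lambda)+\delta)|D|}$.
\end{proposition}

If $p>p_*$, then $1-p<e^{-S(\lambda)-\delta}$ for small $\delta$, so the proposition contradicts the first test in \eqref{eq:tests} for all large $R$. This proves Theorem~\ref{thm:main}(a).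

\begin{proof}
By \eqref{eq:duality} we need a lower bound for the probability that $\xi^D$ dies out. We forbid arrows from leaving $D$, which is a boundary cost when $D$ is much wider than $R$, and inside $D$ we force extinction of a larger, spatially homogeneous process.

Let $\lambda_2>\lambda$, and take $L$ and $\ell=\lceil R/L\rceil$ as in Lemma~\ref{lem:compare}(1). Let $\eta,\varepsilon_1,\varepsilon_2\in(0,1)$, $g\ge2L+1$, $D=\{0,\dots,g\ell-1\}^d$ and $N=|D|=g^dm$. The parameters will be chosen in the order $\lambda_2,L,\eta,\varepsilon_1,g,\varepsilon_2$, and then $R\to\infty$. Let $\zeta$ be the block process with rate $\lambda_2$ on $D$, started full, in which the block indices are read in the torus $(\mathbb Z/g\mathbb Z)^d$. Since $g\ge2L+1$, every block has exactly $(2L+1)^d$ neighbors, so $q_b=1$ for all $b$. The torus only adds arrows, so by Lemma~\ref{lem:compare}(1) we can build $\zeta$ from the marks inside $D$ and independent extra arrows, and $\zeta$ contains the contact process restricted to $D$ and started from $D$.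

\emph{The path.} The exchange of rates in Section~\ref{sec:meanfield} has zero drift at the equilibrium density, where $a=1$, so we push a little harder. Let $a(v)=\max(1,\lambda_2(1-v))+\eta$, a Lipschitz function with values in $[1,\lambda_2+1]$, and let $v$ solve
\[
v'=-a(v)v+\frac{\lambda_2}{a(v)}v(1-v),\qquad v(0)=1 .
\]
Put $z=\lambda_2(1-v)$. If $z\le1$, then $v'/v=-(1+\eta)+\frac z{1+\eta}\le-\eta$. If $z>1$, then $v'/v=-(z+\eta)+\frac z{z+\eta}<-\eta$. So $v$ decreases to $\varepsilon_1$ at a time $t_0\le\eta^{-1}\log(1/\varepsilon_1)$. Write $a(t)=a(v(t))$ and $\psi=\log a$; as $v$ decreases, $\psi$ is nondecreasing in $t$, with $0\le\psi\le\log(\lambda_2+1)$.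

\emph{Its cost.} Let $\tilde P$ be the law of the block counts of $\zeta$ when death rates are multiplied by $a(t)$ and birth rates by $1/a(t)$ on $[0,t_0]$. In \eqref{eq:girsanov} a death contributes $-\psi$ and a birth $+\psi$. With the total birth rate $\mathcal B=\lambda_2\sum_b(m-k_b)(Qk/m)_b$ and the total death rate $K$, the integrand is $(a-1)K+(\frac1a-1)\mathcal B$, so
\[
\log\frac{dP}{d\tilde P}=\int_0^{t_0}\psi\,dK+\int_0^{t_0}(a-1)\Big(K-\frac{\mathcal B}a\Big)dt .
\]
Under $\tilde P$, Lemma~\ref{lem:LLN} applies with $F_b^+=\frac{\lambda_2}{a(t)}(1-u_b)(Qu)_b$ and $F_b^-=a(t)u_b$, and $u_b\equiv v$ solves the limiting equation because $q_b=1$. So $\mathcal A=\{|k_b(t)/m-v(t)|\le\varepsilon_2\text{ for all }b\text{ and }t\le t_0\}$ has $\tilde P(\mathcal A)\ge\frac12$ for large $m$. On $\mathcal A$, \eqref{eq:ibp} controls the first integral. In the second, $|K-Nv|\le\varepsilon_2N$, $|\mathcal B-N\lambda_2v(1-v)|\le2\lambda_2\varepsilon_2N$ by \eqref{eq:bilinear}, and $0\le a-1\le\lambda_2$. With $C_1=2\log(\lambda_2+1)+t_0\lambda_2(1+2\lambda_2)$, which does not depend on $g,m,\varepsilon_2$,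
\[
\log\frac{dP}{d\tilde P}\ge N\int_0^{t_0}\psi v'\,dt+N\int_0^{t_0}(a-1)v\Big(1-\frac{\lambda_2(1-v)}a\Big)dt-C_1\varepsilon_2N\quad\text{on }\mathcal A .
\]
The second integral is nonnegative because $a\ge\lambda_2(1-v)$. The first equals $-\int_{\varepsilon_1}^1\log a(s)\,ds$. Since $\log(y+\eta)\le\log y+\eta$ for $y\ge1$, \eqref{eq:twointegrals} for $\lambda_2$ gives $\int_{\varepsilon_1}^1\log a\le\int_0^1\log\max(1,\lambda_2(1-s))\,ds+\eta=S(\lambda_2)+\eta$. Hence
\[
P\big(K(t_0)\le(\varepsilon_1+\varepsilon_2)N\big)\ge E_{\tilde P}\Big[\frac{dP}{d\tilde P};\mathcal A\Big]\ge\tfrac12e^{-N(S(\lambda_2)+\eta+C_1\varepsilon_2)} .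
\]

\emph{The last infected sites.} The law of large numbers says nothing about reaching density exactly $0$, but few sites are left and we can pay for each. Every site infected at time $t_0$ independently has a recovery mark and emits no arrow during $[t_0,t_0+1]$ with probability at least $(1-e^{-1})e^{-\lambda_2}\ge e^{-\lambda_2-1}$. If all of them do, then $\zeta_{t_0+1}=\emptyset$; the conditional probability is at least $e^{-(\lambda_2+1)(\varepsilon_1+\varepsilon_2)N}$.

\emph{The boundary.} At most $2dR(g\ell)^{d-1}\le2dLN/g$ sites of $D$ are within distance $R$ of $D^c$, and each emits arrows at rate $\lambda$. So with probability at least $\exp(-2d\lambda L(t_0+1)N/g)$, independently of $\zeta$, no arrow goes from $D$ to $D^c$ during $[0,t_0+1]$. On this event $\xi^D$ equals the restricted process up to time $t_0+1$ and is contained in $\zeta$. Therefore $P(\xi^D\text{ dies out})$ is at least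
\[
\tfrac12\exp\Big\{-N\Big[S(\lambda_2)+\eta+C_1\varepsilon_2+(\lambda_2+1)(\varepsilon_1+\varepsilon_2)+\frac{2d\lambda L(t_0+1)}g\Big]\Big\}.
\]
Choose $\lambda_2$ close to $\lambda$ ($S$ is continuous), then $L$, then $\eta$ and $\varepsilon_1$ small, which fixes $t_0$ and $C_1$, then $g$ large and $\varepsilon_2$ small, so that the bracket is less than $S(\lambda)+\delta/2$. For large $R$ we also have $\frac12\ge e^{-\delta N/2}$.
\end{proof}

\section{Full cubes: part (b)}\label{sec:full}

Empty sets cannot refute (ii). The size of $\xi^A_t$ has death rate $|\xi^A_t|$ and birth rate at most $\lambda|\xi^A_t|$, so comparison with the branching process gives $\mu(\xi\equiv0\text{ on }A)\ge\lambda^{-|A|}=(1-\rho)^{|A|}$, as domination by $\pi_{\rho+\varepsilon}$ would require. We test full sets instead. Duality gives no formula for them, so we use stationarity: start from $\mu$ and force the process to fill a cube.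

\begin{proposition}\label{prop:full}
For every $\delta>0$ and all large $R$ there is a cube $D$ with $\mu(\xi\equiv1\text{ on }D)\ge e^{-(1/\lambda+\delta)|D|}$.
\end{proposition}

If $p<p^*$, then $p<e^{-1/\lambda-\delta}$ for small $\delta$, so the proposition contradicts the second test in \eqref{eq:tests} for all large $R$. This proves Theorem~\ref{thm:main}(b).

\begin{proof}
Let $1<\lambda_1<\lambda$, and take $L$ and $\ell$ as in Lemma~\ref{lem:compare}(2). Let $D$ be the union of the blocks in $\mathbb B=\{1,\dots,g\}^d$, with $g\ge L+1$, $G=g^d$, $N=Gm$, and let $\zeta$ be the block process with rate $\lambda_1$ restricted to $D$. We now need a process below $\xi$, so we cannot add arrows to make a torus, and the boundary blocks receive less infection. In each coordinate at least $L+1$ of the $2L+1$ neighboring indices lie in $\{1,\dots,g\}$, so $2^{-d}\le q_b\le1$, and $q_b=1$ outside a set $\partial\mathbb B$ with $1\le|\partial\mathbb B|\le2dLg^{d-1}$. The change of measure will compensate the deficit.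

\emph{The start.} Fix $\rho_0\in(0,1)$ with $\rho(\lambda,R)\ge\rho_0$ for all large $R$. For $d\ge2$ the limit $\rho(\lambda,R)\to\rho$ provides such a $\rho_0$; in every dimension $\rho_0=p_*/2$ works by \eqref{eq:duality} and part (c), whose proof does not use this section. Let $\alpha=\rho_0/2$. For the counts $k_b$ of a configuration with law $\mu$ we have $\rho_0\le E_\mu[k_b/m]\le\mu(k_b\ge\alpha m)+\alpha$, so $\mu(k_b\ge\alpha m)\ge\alpha$. These events are increasing, and Lemma~\ref{lem:BHK} with $A=\emptyset$ gives $\mu(k_b\ge\alpha m\text{ for all }b\in\mathbb B)\ge\alpha^G$. This price does not grow with $m$. Start $\xi$ from $\mu$ and, on this event, start $\zeta$ from exactly $\lceil\alpha m\rceil$ of the infected sites in each block. Then $\zeta_t\subset\xi_t$ in the coupling; below, $k$ refers to $\zeta$ and $P$ to its law.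

\emph{The path.} Fix $\eta\in(0,1)$ and $0<\varepsilon_2\le\varepsilon_1\le\frac14$. On $[\alpha,1-\varepsilon_1]$ let $a(v)=(1+\eta)\max(1,\frac1{\lambda_1(1-v)})$; we stop at $1-\varepsilon_1$ to keep $a\le a_{\max}:=(1+\eta)\max(1,\frac1{\lambda_1\varepsilon_1})$. Let $v$ solve
\[
v'=\lambda_1a(v)\,v(1-v)-\frac{v}{a(v)},\qquad v(0)=\alpha .
\]
Put $z=\lambda_1(1-v)$. If $z\ge1$, then $v'/v=z(1+\eta)-\frac1{1+\eta}\ge\eta$. If $z<1$, then $a=(1+\eta)/z$ and $v'/v=(1+\eta)-\frac z{1+\eta}\ge\eta$. So $v$ increases to $1-\varepsilon_1$ at a time $t_0\le\eta^{-1}\log(1/\alpha)$. Write $a(t)=a(v(t))$ and $\psi=\log a$, which is nondecreasing in $t$ with $0\le\psi\le\log a_{\max}$.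

\emph{Its cost.} Under $\tilde P$, multiply the birth rate in block $b$ by $a(t)/q_b$ and all death rates by $1/a(t)$. The limiting equation is $\frac{d}{dt}u_b=\lambda_1\frac{a}{q_b}(1-u_b)(Qu)_b-\frac{u_b}a$, and the factor $1/q_b$ makes $u_b\equiv v$ a solution. Let $\mathcal B_b=\lambda_1(m-k_b)(Qk/m)_b$ and let $n_b$ be the number of births in $b$ during $[0,t_0]$. In \eqref{eq:girsanov} a birth in $b$ contributes $-\psi+\log q_b$ and a death $+\psi$, so
\[
\log\frac{dP}{d\tilde P}=-\int_0^{t_0}\psi\,dK+\sum_bn_b\log q_b+\int_0^{t_0}\Big[\sum_b\mathcal B_b\Big(\frac a{q_b}-1\Big)-K\Big(1-\frac1a\Big)\Big]dt .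
\]
Since $(Qk/m)_b\le q_b$, the birth rate in $b$ under $\tilde P$ is at most $\lambda_1a_{\max}m$. So $\sum_{b\in\partial\mathbb B}n_b$ is stochastically at most a Poisson variable of mean $\Theta=\lambda_1a_{\max}m|\partial\mathbb B|t_0$, which exceeds $2\Theta$ with probability at most $1/\Theta\to0$. With Lemma~\ref{lem:LLN}, the event
\[
\mathcal A=\{|k_b(t)/m-v(t)|\le\varepsilon_2\text{ for all }b\text{ and }t\le t_0\}\cap\Big\{\sum_{b\in\partial\mathbb B}n_b\le2\Theta\Big\}
\]
has $\tilde P(\mathcal A)\ge\frac12$ for large $m$. We bound the three terms on $\mathcal A$.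

By \eqref{eq:ibp} the first term is at least $-N\int_\alpha^{1-\varepsilon_1}\log a(s)\,ds-2\log(a_{\max})\varepsilon_2N$, and by \eqref{eq:twointegrals} for $\lambda_1$, $\int_\alpha^{1-\varepsilon_1}\log a\le\log(1+\eta)+\frac1{\lambda_1}$. The second term is at least $-2\Theta\,d\log2\ge-C_3N/g$ with $C_3=4d^2L\lambda_1a_{\max}t_0\log2$. For the third, \eqref{eq:bilinear}, $0\le\frac a{q_b}-1\le2^da_{\max}$ and $q_b\le1$ give
\[
\mathcal B_b\Big(\frac a{q_b}-1\Big)\ge\lambda_1mv(1-v)(a-q_b)-2^{d+1}\lambda_1a_{\max}\varepsilon_2m\ge\lambda_1mv(1-v)(a-1)-2^{d+1}\lambda_1a_{\max}\varepsilon_2m,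
\]
while $K(1-\frac1a)\le Nv\frac{a-1}a+\varepsilon_2N$. So the bracket is at least
\[
Nv(a-1)\Big(\lambda_1(1-v)-\frac1a\Big)-(2^{d+1}\lambda_1a_{\max}+1)\varepsilon_2N\ge-(2^{d+1}\lambda_1a_{\max}+1)\varepsilon_2N,
\]
because $\frac1a\le\lambda_1(1-v)$. With $C_2=2\log a_{\max}+t_0(2^{d+1}\lambda_1a_{\max}+1)$, and $C_2,C_3$ not depending on $g,m,\varepsilon_2$,
\[
P\big(k_b(t_0)\ge(1-2\varepsilon_1)m\text{ for all }b\big)\ge\tfrac12\exp\Big\{-N\Big[\frac1{\lambda_1}+\log(1+\eta)+C_2\varepsilon_2+\frac{C_3}g\Big]\Big\}.
\]

\emph{The last healthy sites.} On this event at most $2\varepsilon_1N$ sites of $D$ are healthy at time $t_0$. With probability $e^{-\varepsilon_1N}$ there is no recovery mark in $D$ during $[t_0,t_0+\varepsilon_1]$; the interval is short to make this cheap. Independently, a healthy site in $b$ receives arrows from sites infected at time $t_0$ at rate at least $\lambda_1q_b(1-2\varepsilon_1)\ge c_0:=\lambda_12^{-d-1}$. If $c_0\varepsilon_1\le1$, it receives one during the interval with probability at least $1-e^{-c_0\varepsilon_1}\ge c_0\varepsilon_1/2$, independently over healthy sites.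 When all this occurs, $D$ is full at time $t_0+\varepsilon_1$. Since $\xi_{t_0+\varepsilon_1}$ has law $\mu$ and contains $\zeta_{t_0+\varepsilon_1}$,
\[
\mu(\xi\equiv1\text{ on }D)\ge\frac{\alpha^G}2\exp\Big\{-N\Big[\frac1{\lambda_1}+\log(1+\eta)+C_2\varepsilon_2+\frac{C_3}g+\varepsilon_1+2\varepsilon_1\log\frac2{c_0\varepsilon_1}\Big]\Big\}.
\]
Choose $\lambda_1$ close to $\lambda$, then $L$, then $\eta$ and $\varepsilon_1$ small, $g$ large and $\varepsilon_2$ small, so that the bracket is less than $\frac1\lambda+\frac\delta2$. As $G$ is now fixed and $N=Gm\to\infty$, we have $\alpha^G/2\ge e^{-\delta N/2}$ for large $R$.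
\end{proof}

\section{From empty cubes to domination}\label{sec:LS}

To prove that $\mu$ dominates $\pi_p$ we reveal the sites one at a time and show that each is infected with conditional probability at least $p$. Lemma~\ref{lem:BHK} identifies the worst history, namely all zeros, and the conditional probabilities along that history multiply to the probability of an empty cube. The next lemma is in the spirit of Liggett--Steif.

\begin{lemma}\label{lem:LS}
Fix $R$. If $\mu(\xi\equiv0\text{ on }\Lambda_n)\le C'e^{-c|\Lambda_n|}$ for a sequence of cubes $\Lambda_n$ whose sides tend to infinity, then $\mu$ dominates $\pi_{1-e^{-c}}$.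
\end{lemma}

\begin{proof}
Let $\mathcal P_x$ be the set of sites lexicographically smaller than $x$, so $\mathcal P_x=x+\mathcal P_0$. For finite $A\subset\mathcal P_0$ let $\phi(A)=\mu(\xi(0)=0\mid\xi\equiv0\text{ on }A)$, and let $\phi^*=\sup_A\phi(A)$. If $A\subset A'$, then given $\xi\equiv0$ on $A$ the decreasing events $\{\xi(0)=0\}$ and $\{\xi\equiv0\text{ on }A'\setminus A\}$ are non-negatively correlated by Lemma~\ref{lem:BHK}, so $\phi(A)\le\phi(A')$. In particular $\phi\ge\phi(\emptyset)>0$ by \eqref{eq:duality}.

Let $\sigma\in\{0,1\}^A$ have positive probability and zero set $A_0$. Given $\xi\equiv0$ on $A_0$, the decreasing event $\{\xi(0)=0\}$ and the increasing event $\{\xi\equiv1\text{ on }A\setminus A_0\}$ are non-positively correlated, so $\mu(\xi(0)=0\mid\xi=\sigma\text{ on }A)\le\phi(A_0)\le\phi^*$. List the sites of a finite box in lexicographic order and sample $\xi$ successively, using independent uniform variables $U_x$ on $[0,1]$: set $\xi(x)=0$ if $U_x$ is less than the conditional probability of a zero at $x$ given the values already sampled. By translation invariance this probability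 is at most $\phi^*$, so $\xi(x)\ge\mathbf 1\{U_x\ge\phi^*\}$. Hence $\mu$ dominates $\pi_{1-\phi^*}$ on every box, and therefore on $\mathbb Z^d$.

It remains to show $\phi^*\le e^{-c}$. The chain rule and translation invariance give
\begin{equation}\label{eq:chain}
\log\mu(\xi\equiv0\text{ on }\Lambda)=\sum_{x\in\Lambda}\log\phi\big((\Lambda\cap\mathcal P_x)-x\big).
\end{equation}
Fix a finite $A\subset\mathcal P_0$. Terms with $x+A\subset\Lambda$ are at least $\log\phi(A)$; the others are at least $\log\phi(\emptyset)$ and form a vanishing fraction of all terms as the side of $\Lambda=\Lambda_n$ grows. So $-c\ge\liminf_n|\Lambda_n|^{-1}\log\mu(\xi\equiv0\text{ on }\Lambda_n)\ge\log\phi(A)$ for every $A$.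
\end{proof}

\begin{remark}
Every term in \eqref{eq:chain} is at most $\log\phi^*$, so $|\Lambda|^{-1}\log\mu(\xi\equiv0\text{ on }\Lambda)\to\log\phi^*$ along growing cubes, and by \eqref{eq:tests} $\mu$ dominates $\pi_p$ if and only if $p\le1-\phi^*$. This is why the threshold in (i) is exact. The argument rests on Lemma~\ref{lem:BHK}, which conditions on zeros, and it does not convert a bound for full cubes into domination from above.
\end{remark}

\begin{proposition}\label{prop:extinction}
Let $0<\delta<S(\lambda)$. For all large $R$ there are cubes $\Lambda_n$, $n\ge1$, whose sides tend to infinity, and a constant $C'$ independent of $n$, such that $P(\xi^{\Lambda_n}\text{ dies out})\le C'e^{-(S(\lambda)-\delta)|\Lambda_n|}$ for all $n$.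
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main}(c)]
Given $p<p_*=1-e^{-S(\lambda)}$, take $\delta\in(0,S(\lambda))$ with $1-e^{-(S(\lambda)-\delta)}\ge p$. By \eqref{eq:duality}, Proposition~\ref{prop:extinction} and Lemma~\ref{lem:LS}, for all large $R$ the measure $\mu$ dominates $\pi_{1-e^{-(S(\lambda)-\delta)}}$, which dominates $\pi_p$.
\end{proof}

\section{Extinction from a large cube}\label{sec:extinction}

Proposition~\ref{prop:extinction} differs from Proposition~\ref{prop:empty} in three ways. It is an upper bound, so it must cover all ways to die, homogeneous or not. It concerns all times, while the process restricted to a finite set dies eventually. And the cubes grow with $R$ fixed, while Lemma~\ref{lem:LLN} needs a fixed number of blocks and $m\to\infty$. We therefore tile $\mathbb Z^d$ by \emph{cells} of $g^d$ blocks and prove two statements about one or two cells: a well-infected cell dies within a long time window only with probability about $e^{-S(\lambda)N}$, where $N$ is its volume, and a living cell has time to make itself and its neighbors well infected. A renormalization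 then multiplies the cost by the number of cells.

\subsection{A self-sustaining profile}\label{subsec:profile}

Fix $\delta\in(0,S(\lambda))$. Let $1<\beta<\lambda_1<\lambda$, take $L,\ell$ as in Lemma~\ref{lem:compare}(2), and let $\zeta$ be the block process with rate $\lambda_1$ on $\mathbb Z^d$; for large $R$ it lies below $\xi$. Let $\mathbb B=\{1,\dots,g\}^d$, $G=g^d$, and let $Q$ act on vectors indexed by $\mathbb B$.

On the complete graph the function $h$ was built on the density $1-1/\beta$, which satisfies $v=\beta(1-v)v$. In a cell we need a positive profile $u^\circ$ with $u^\circ_b\le\beta(1-u_b^\circ)(Qu^\circ)_b$. A constant profile requires $\beta q_b>1$, which can fail at a corner block, so the profile has to taper toward the boundary. A linear taper is suitable since averaging does not decrease it. Let $r>2L$ and $g\ge2r$ be integers, let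
\[
\chi(s)=\min\Big\{1,\frac sr,\frac{g+1-s}r\Big\}\ \text{ for }s\in\{1,\dots,g\},\qquad\chi=0\ \text{ elsewhere on }\mathbb Z,
\]
and put $f_b=\prod_{n=1}^d\chi(b_n)$ and $\gamma=(1-\frac{2L}r)^d$. We claim that $(Qf)_b\ge\gamma f_b$ on $\mathbb B$. As $f$ vanishes outside $\mathbb B$, $(Qf)_b$ is the product over $n$ of the averages of $\chi$ over $\{b_n-L,\dots,b_n+L\}$, so it suffices to show that the average around $s\in\{1,\dots,g\}$ is at least $(1-\frac{2L}r)\chi(s)$. Let $s\le r-L$ and $|j|\le L$. Then $\chi(s+j)\ge\frac{s+j}r$: this holds if $s+j\le0$, and if $1\le s+j\le r$ there is equality since $g+1\ge2r$. So the average is at least $\frac sr=\chi(s)$. The reflection $s\mapsto g+1-s$ covers $s\ge g+1-r+L$. Otherwise $s+j$ and $g+1-(s+j)$ both exceed $r-2L$, so every $\chi(s+j)$ is at least $1-\frac{2L}r$.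

Take $r$ so large that $\beta\gamma>1$, and put $\bar u=1-\frac1{\beta\gamma}$ and $u^\circ_b=\bar uf_b>0$ for $b\in\mathbb B$. Then $1-u^\circ_b\ge\frac1{\beta\gamma}\ge\frac1\lambda$ and $(Qu^\circ)_b\ge\gamma u_b^\circ$, so
\begin{equation}\label{eq:sub}
u_b^\circ\le\beta(1-u_b^\circ)(Qu^\circ)_b,\qquad b\in\mathbb B .
\end{equation}
For $s\ge0$ and $u\in[0,1]^{\mathbb B}$ define
\[
w_b(s)=\frac{(u_b^\circ-s)^+}{1-u_b^\circ},\qquad\Phi(u)=\sum_{b\in\mathbb B}\int_0^{u_b}\log(1+w_b(s))\,ds .
\]
For $s\le u^\circ_b$ we have $1+w_b(s)=\frac{1-s}{1-u_b^\circ}$; on the plateau, where $u_b^\circ=\bar u$, this is $\beta\gamma(1-s)$, the factor used in Section~\ref{sec:meanfield}. The function $w_b$ is nonincreasing and $\lambda$-Lipschitz, and $0\le\log(1+w_b)\le\log\lambda$. The function $\Phi$ measures the cost of descending from $u$ to $0$; it is continuous and nondecreasing, $\Phi(0)=0$, and $\Phi(u)$ equals its maximum $\Phi_{\max}=\Phi(u^\circ)$ if and only if $u\ge u^\circ$. From $\int_0^y\log(1-s)\,ds=-(1-y)\log(1-y)-y$ we get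
\[
\Phi_{\max}=\sum_{b\in\mathbb B}\big[-\log(1-u_b^\circ)-u_b^\circ\big].
\]
All terms are positive, and each of the $(g+2-2r)^d$ plateau blocks contributes $\log(\beta\gamma)-1+\frac1{\beta\gamma}=S(\beta\gamma)$. Choose $\beta\in(1,\lambda)$ with $S(\beta)>S(\lambda)-\frac\delta2$, then $\lambda_1\in(\beta,\lambda)$ and $L$, then $r$ so large that $\beta\gamma>1$ and $S(\beta\gamma)>S(\lambda)-\frac\delta2$, then $g$ large and $\delta_1\in(0,1)$ small, so that
\begin{equation}\label{eq:Phimax}
(1-\delta_1)\Phi_{\max}\ge\big(S(\lambda)-\tfrac\delta2\big)G .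
\end{equation}
These parameters are now fixed, and only $R$, hence $m$, tends to infinity. For $i\in\mathbb Z^d$ the \emph{cell} $D_i$ is the union of the blocks $gi+\mathbb B$; it has $N=Gm$ sites. Let $\mathcal S_i$ be the set of configurations whose block densities in $D_i$, indexed by $\mathbb B$ through translation, satisfy $\Phi\ge(1-\delta_1)\Phi_{\max}$. This set is increasing, and its members meet $D_i$. By translation invariance, the thresholds ``$m$ large'' below do not depend on $i$. In this section restricted processes are restrictions of $\zeta$.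

\subsection{Extinction of one cell}

\begin{lemma}\label{lem:death}
For $m$ large and all $T>0$, the process restricted to $D_i$ and started in $\mathcal S_i$ satisfies
\[
P(\text{it hits }\emptyset\text{ before time }2T)\le2T(1+\lambda)N\lambda^{G+1}e^{-(S(\lambda)-\delta/2)N}.
\]
\end{lemma}

\begin{proof}
Let $h(k)=\prod_{b\in\mathbb B}\prod_{j=1}^{k_b}\big(1+w_b(j/m)\big)^{-1}$, so $0<h\le1$ and $h(0)=1$. Let $\mathcal G$ be the generator \eqref{eq:blockrates} with $\lambda'=\lambda_1$, and $u=k/m$. A death in $b$ multiplies $h$ by $1+w_b(u_b)$ and a birth divides it by $1+w_b(u_b+\frac1m)$, so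
\[
\frac{\mathcal Gh}h=\sum_bk_bw_b(u_b)-\sum_b\lambda_1(m-k_b)(Qu)_b\frac{w_b(u_b+\frac1m)}{1+w_b(u_b+\frac1m)} .
\]
Since $w_b$ is $\lambda$-Lipschitz and $y\mapsto\frac y{1+y}$ is $1$-Lipschitz on $[0,\infty)$, replacing $u_b+\frac1m$ by $u_b$ changes the last fraction by at most $\lambda/m$. The column sums of $Q$ are at most $1$, so $\sum_b(Qu)_b\le\sum_bu_b$. Finally $(1-u_b)\frac{w_b(u_b)}{1+w_b(u_b)}=(u_b^\circ-u_b)^+$. Hence
\begin{equation}\label{eq:Gh}
\frac{\mathcal Gh}h\le mH(u)+\lambda^2\sum_bu_b,\qquad H(u)=\sum_b(u_b^\circ-u_b)^+\Big[\frac{u_b}{1-u_b^\circ}-\lambda_1(Qu)_b\Big].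
\end{equation}

\emph{The sign of $H$.} A single bracket can be positive, for instance for a block whose neighbors are empty. The symmetry of $Q$ shows that the sum is not. By \eqref{eq:sub}, $\frac1{1-u_b^\circ}\le\beta(Qu^\circ)_b/u_b^\circ$. With $v_b=u_b/u_b^\circ$,
\begin{align*}
\sum_b(u_b^\circ-u_b)^+\Big[\frac{u_b}{1-u_b^\circ}-\beta(Qu)_b\Big]&\le\beta\sum_{b,b'}Q(b,b')u_b^\circ u_{b'}^\circ(1-v_b)^+(v_b-v_{b'})\\
&=\frac\beta2\sum_{b,b'}Q(b,b')u_b^\circ u_{b'}^\circ\big((1-v_b)^+-(1-v_{b'})^+\big)(v_b-v_{b'}),
\end{align*}
where the equality averages the sum with its copy with $b,b'$ exchanged. Each term is nonpositive because $y\mapsto(1-y)^+$ is nonincreasing. Therefore $H(u)\le-(\lambda_1-\beta)\Psi(u)$ with $\Psi(u)=\sum_b(u_b^\circ-u_b)^+(Qu)_b$.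

\emph{Beating the error term.} The function $\Psi$ vanishes when $u\ge u^\circ$, which is why $\mathcal S_i$ is defined with the margin $\delta_1$. Let $\mathcal K=\{u\in[0,1]^{\mathbb B}:\Phi(u)\le(1-\delta_1)\Phi_{\max}\}$, a compact set. We claim that $\Psi(u)\ge c_1\sum_bu_b$ on $\mathcal K$ for some $c_1>0$. Let $u\in\mathcal K$ with $\Psi(u)=0$. Some $b$ has $u_b<u_b^\circ$, so $(Qu)_b=0$, so $u_{b'}=0<u^\circ_{b'}$ for all $b'\in\mathbb B$ with $\|b-b'\|_\infty\le L$. Repeating the argument from these $b'$ gives $u\equiv0$. So $\Psi>0$ on $\mathcal K\setminus\{0\}$. Let $u_{\min}=\min_bu_b^\circ$. If all $u_b\le\frac12u_{\min}$, then $\Psi(u)\ge\frac12u_{\min}\sum_b(Qu)_b\ge\frac12u_{\min}(2L+1)^{-d}\sum_bu_b$, by the diagonal terms of $Q$. On the compact set of $u\in\mathcal K$ with $\max_bu_b\ge\frac12u_{\min}$, $\Psi$ is bounded below by a positive constant while $\sum_bu_b\le G$. This proves the claim, and \eqref{eq:Gh} gives $\mathcal Gh\le0$ outside $\mathcal S_i$ once $m\ge\lambda^2/((\lambda_1-\beta)c_1)$.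

\emph{One excursion.} Started from a state $y\notin\mathcal S_i$, $h$ of the process stopped at the almost surely finite hitting time of $\{\emptyset\}\cup\mathcal S_i$ is a bounded supermartingale, so $P_y(\text{hit }\emptyset\text{ before }\mathcal S_i)\le h(y)$. Since $\log(1+w_b)$ is nonincreasing with values in $[0,\log\lambda]$,
\[
\sum_{j=1}^{k_b}\log(1+w_b(j/m))\ge m\int_{1/m}^{(k_b+1)/m}\log(1+w_b)\ge m\int_0^{k_b/m}\log(1+w_b)-\log\lambda,
\]
so $-\log h(y)\ge m\Phi(y)-G\log\lambda$. An exit from $\mathcal S_i$ is caused by one recovery, which lowers $m\Phi$ by at most $\log\lambda$. So the state $y$ just after an exit has $m\Phi(y)\ge m(1-\delta_1)\Phi_{\max}-\log\lambda$, and by \eqref{eq:Phimax} $h(y)\le\lambda^{G+1}e^{-(S(\lambda)-\delta/2)N}$.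

\emph{All excursions.} To hit $\emptyset$ before $2T$, the process must exit $\mathcal S_i$ at some time before $2T$ and then hit $\emptyset$ before $\mathcal S_i$. The total jump rate is at most $(1+\lambda)N$, so the expected number of exits before $2T$ is at most $2T(1+\lambda)N$. A union bound over successive exits and the strong Markov property give the lemma.
\end{proof}

\subsection{Refilling from one site}

A cell that leaves $\mathcal S_i$ without dying may be left with a single infected site. From there it returns with a probability that is exponentially small in $m$, but with an exponent as small as we like. Let $\mathcal E=\{0,\pm e_1,\dots,\pm e_d\}$, where the $e_n$ are the unit vectors, and $\theta=\frac{\lambda_1Q_0/2}{1+\lambda_1Q_0/2}\in(0,1)$ with $Q_0=(2L+1)^{-d}$.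

\begin{lemma}\label{lem:refill}
Let $\alpha\in(0,\frac12)$. There is $t_1=t_1(\alpha)$ such that for $m$ large and all $e\in\mathcal E$ the following holds with $\Delta=2(1+\log m)+t_1$. The process restricted to $E=D_i\cup D_{i+e}$, started from any state with an infected site in $D_i$, is in $\mathcal S_{i+e}$ at some time in $[0,\Delta]$ with probability at least $\frac14\theta^{\alpha m}$.
\end{lemma}

\begin{proof}
\emph{From one site to density $\alpha$ in one block.} Let $b_0$ be a block of $D_i$ with an infected site, and run the process restricted to $b_0$ from this site alone. While its size $k$ satisfies $1\le k<\lceil\alpha m\rceil$, we have $k<m/2$, so the birth rate $\lambda_1Q_0(m-k)k/m$ is at least $\lambda_1Q_0k/2$, and the death rate is $k$. Each jump is a birth with probability at least $\theta$, so with probability at least $\theta^{\alpha m}$ the first $\lceil\alpha m\rceil-1$ jumps are births. Given this, the holding times are exponential with rates at least $k$, their sum has mean at most $\sum_{k<\lceil\alpha m\rceil}\frac1k\le1+\log m$, and by Markov's inequality it is at most $2(1+\log m)$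 with probability at least $\frac12$.

\emph{From one block to the profile.} By monotonicity and the strong Markov property it suffices to start the process restricted to $E$ from exactly $\lceil\alpha m\rceil$ infected sites, all in $b_0$, and to reach $\mathcal S_{i+e}$ by time $t_1$ with probability at least $\frac12$. Up to translation there are finitely many cases, given by $e$ and the position of $b_0$ in $D_i$. Let $Q$ act on the blocks of $E$. The limiting equation is
\[
\tfrac{d}{dt}u_b=\lambda_1(1-u_b)(Qu)_b-u_b,\qquad u(0)=\alpha\mathbf 1_{b_0}.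
\]
Its solution stays in the unit cube: if the right side is evaluated at $u$ truncated to $[0,1]$ coordinatewise, it is Lipschitz, nonnegative where $u_b\le0$ and negative where $u_b\ge1$, so no coordinate can cross $0$ or $1$. From $\frac d{dt}(1-u_b)\ge-\lambda_1(1-u_b)$ we get $u_b<1$ at all times. In
\[
u_b(t)=e^{-t}u_b(0)+\int_0^te^{-(t-s)}\lambda_1(1-u_b(s))(Qu)_b(s)\,ds
\]
all terms are nonnegative. So $u_{b_0}>0$ on $(0,1]$, and $u_b>0$ on $(0,1]$ whenever $u_{b'}>0$ on $(0,1]$ for some $b'$ with $Q(b,b')>0$. The blocks of $E$ are connected through $Q$, so $u(1)\ge\kappa_0u^\circ$ on $D_{i+e}$ for some $\kappa_0\in(0,1)$, with $u^\circ$ translated to $D_{i+e}$.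

Inequality \eqref{eq:sub} and $\beta<\lambda_1$ make a growing multiple of $u^\circ$ a subsolution. Let $\kappa(t)=\kappa_0e^{(\lambda_1/\beta-1)(t-1)}$, let $t^*>1$ be the time with $\kappa(t^*)=1$, let $\underline u(t)=\kappa(t)u^\circ$ on $D_{i+e}$, and let $\hat Q$ be $Q$ restricted to $D_{i+e}$. For $1\le t\le t^*$ we have $1-\underline u_b\ge1-u^\circ_b$, so
\[
\lambda_1(1-\underline u_b)(\hat Q\underline u)_b-\underline u_b\ge\kappa(t)\big[\lambda_1(1-u_b^\circ)(\hat Qu^\circ)_b-u_b^\circ\big]\ge\Big(\frac{\lambda_1}\beta-1\Big)\kappa(t)u_b^\circ=\tfrac{d}{dt}\underline u_b,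
\]
while $\frac d{dt}u_b\ge\lambda_1(1-u_b)(\hat Qu)_b-u_b$. Let $z=u-\underline u$ on $D_{i+e}$. Since $(1-u_b)(\hat Qu)_b-(1-\underline u_b)(\hat Q\underline u)_b=(1-u_b)(\hat Qz)_b-z_b(\hat Q\underline u)_b$,
\[
\tfrac{d}{dt}z_b\ge\lambda_1(1-u_b)(\hat Qz)_b-c_bz_b,\qquad c_b=1+\lambda_1(\hat Q\underline u)_b>0,\qquad z(1)\ge0 .
\]
This forces $z\ge0$ on $[1,t^*]$. Indeed, for $s>0$ let $z^s_b=z_b+se^{\lambda t}$, which is positive at $t=1$. At a first time with $z_b^s=0$ for some $b$ we would have $\frac d{dt}z_b^s\le0$ and $z^s\ge0$, but then
\[
\tfrac{d}{dt}z_b^s\ge\lambda_1(1-u_b)(\hat Qz^s)_b-c_bz_b^s+se^{\lambda t}\big(\lambda-\lambda_1(1-u_b)(\hat Q\mathbf 1)_b+c_b\big)>0 .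
\]
So $z^s>0$, and we let $s\to0$. Thus $u(t^*)\ge u^\circ$ on $D_{i+e}$, where $\Phi=\Phi_{\max}>(1-\delta_1)\Phi_{\max}$. By Lemma~\ref{lem:LLN} and the continuity of $\Phi$, for $m$ large the process is in $\mathcal S_{i+e}$ at time $t^*$ with probability at least $\frac12$. Let $t_1$ be the maximum of $t^*$ over the finitely many cases.
\end{proof}

\subsection{Failures}

Let $T=e^{\delta m/8}$ and fix $\alpha\in(0,\frac12)$ with $\theta^\alpha\ge e^{-\delta/16}$. A window of length $T$ contains about $T/\Delta$ refilling attempts, far more than the inverse of their success probability $\frac14e^{-\delta m/16}$, while the factor $T$ in Lemma~\ref{lem:death} costs only a part of $\delta$ in the exponent.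

Start $\zeta$ from a finite set. Call $(i,j)\in\mathbb Z^d\times\mathbb Z_{\ge0}$ \emph{strong} if $\zeta_t\in\mathcal S_i$ for some $t\in[jT,(j+1)T)$. For $e\in\mathcal E$, the \emph{failure} $F(i,e,j)$ is the event that $(i,j)$ is strong and $(i+e,j+1)$ is not, and its \emph{footprint} is the set $\{i,i+e\}\times\{j,j+1\}$. Failures with disjoint footprints are not independent, because whether and when $\zeta$ enters $\mathcal S_i$ depends on marks everywhere. What happens after the entrance can be bounded using marks inside $D_i\cup D_{i+e}$ only, and it suffices to treat the failures in the random order of their entrance times.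

\begin{lemma}\label{lem:failures}
Let $p_1=e^{-(S(\lambda)-3\delta/4)N}$. For $m$ large, for every finite initial set and every finite collection $\mathcal C$ of triples $\nu=(i,e,j)$ with pairwise disjoint footprints, $P(\bigcap_{\nu\in\mathcal C}F(\nu))\le p_1^{|\mathcal C|}$.
\end{lemma}

\begin{proof}
Let $\mathcal F_t$ be generated by the marks up to time $t$. For $\nu=(i,e,j)$ let $\sigma_\nu$ be the first time $t\in[jT,(j+1)T)$ with $\zeta_t\in\mathcal S_i$, and $\sigma_\nu=\infty$ if there is none; it is a stopping time. On $\{\sigma_\nu<\infty\}$ let $X$ and $Y$ be the processes restricted to $D_i$ and to $E_\nu=D_i\cup D_{i+e}$, both started at time $\sigma_\nu$ from $\zeta_{\sigma_\nu}\cap D_i\in\mathcal S_i$. Then $X\subset Y\subset\zeta$. Let $A_\nu$ be the event that $\sigma_\nu<\infty$ and $Y\notin\mathcal S_{i+e}$ throughout $[(j+1)T,(j+2)T)$. Since $\mathcal S_{i+e}$ is increasing, $F(\nu)\subset A_\nu$. The event $A_\nu$ is determined by $\mathcal F_{\sigma_\nu}$ and the marks \emph{inside} $E_\nu$ (recoveries in $E_\nu$, arrows with both ends in $E_\nu$) during $(\sigma_\nu,(j+2)T)$.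

\emph{One failure.} We show $P(A_\nu\mid\mathcal F_{\sigma_\nu})\le p_1$ on $\{\sigma_\nu<\infty\}$. As $(j+2)T-\sigma_\nu\le2T$ and $T\le e^{\delta N/8}$, Lemma~\ref{lem:death} bounds the conditional probability that $X$ dies before $(j+2)T$ by $2(1+\lambda)N\lambda^{G+1}e^{-\delta N/8}p_1\le\frac12p_1$ for $m$ large. If $X$ does not die and $A_\nu$ occurs, then at each time $s_n=(j+1)T+n\Delta$, $0\le n<\lceil T/\Delta\rceil-1$, the process $Y\supset X$ has an infected site in $D_i$ and avoids $\mathcal S_{i+e}$ during $[s_n,s_n+\Delta]\subset[(j+1)T,(j+2)T)$. By Lemma~\ref{lem:refill} and the Markov property of $Y$ at the times $s_n$, the conditional probability is at most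
\[
\big(1-\tfrac14e^{-\delta m/16}\big)^{T/\Delta-1}\le\exp\big\{-\tfrac14e^{-\delta m/16}\big(e^{\delta m/8}/\Delta-1\big)\big\}\le\tfrac12p_1
\]
for $m$ large, since $\Delta=O(\log m)$ and $-\log p_1=O(m)$.

\emph{Many failures.} Let $\tau_1\le\dots\le\tau_{|\mathcal C|}$ be the ordered values of $\sigma_\nu$, $\nu\in\mathcal C$, with ties broken by a fixed order on $\mathcal C$, and let $\nu_l$ be the index with rank $l$. Each $\tau_l$ is a stopping time, as $\{\tau_l\le t\}$ says that at least $l$ of the $\sigma_\nu$ are at most $t$, and on $\{\tau_l<\infty\}$ the indices $\nu_1,\dots,\nu_l$ are $\mathcal F_{\tau_l}$-measurable. Let $z_0=1$ and $z_l=P(A_{\nu_1}\cap\dots\cap A_{\nu_l})$; we show $z_l\le p_1z_{l-1}$. On $A_{\nu_l}$ we have $\tau_l<\infty$, so we work on $\{\tau_l<\infty\}$ and condition on $\mathcal F_{\tau_l}$. Let $\nu=(i,e,j)$ be one of $\nu_1,\dots,\nu_l$, so $jT\le\sigma_\nu\le\tau_l$. If $\tau_l\ge(j+2)T$, then $A_\nu$ is already determined by $\mathcal F_{\tau_l}$. Otherwise $\lfloor\tau_l/T\rfloor\in\{j,j+1\}$, so the footprint of $\nu$ contains $\{i,i+e\}\times\{\lfloor\tau_l/T\rfloor\}$,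 and $A_\nu$ is determined by $\mathcal F_{\tau_l}$ and the marks inside $E_\nu$ after $\tau_l$. Two indices of this second kind have disjoint footprints that share a time coordinate, so their sets $E_\nu$ are disjoint. By the strong Markov property of the marks, $A_{\nu_1},\dots,A_{\nu_l}$ are conditionally independent given $\mathcal F_{\tau_l}$. Since $\sigma_{\nu_l}=\tau_l$, the first part gives $P(A_{\nu_l}\mid\mathcal F_{\tau_l})\le p_1$. Therefore
\[
z_l\le p_1E\big[\mathbf 1\{\tau_l<\infty\}P(A_{\nu_1}\cap\dots\cap A_{\nu_{l-1}}\mid\mathcal F_{\tau_l})\big]\le p_1z_{l-1},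
\]
and $P(\bigcap_{\mathcal C}F(\nu))\le z_{|\mathcal C|}\le p_1^{|\mathcal C|}$.
\end{proof}

\subsection{The hierarchy}

Doubling the side of a cell multiplies its volume by $M=2^d$. To keep the cost per site, a failure at the next scale must force $M$ failures at the present scale; two would suffice only for $d=1$. There are two mechanisms. Either all $M$ sub-cells lose strength, each by its own failure, or some sub-cell stays strong and the spread of strength to the others is blocked again and again; making the windows $M$ times longer than the time needed to spread forces $M$ failures in this case too.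

Let $W=M(d+3)$ and $C_d=2^{d+2}(d+1)(d+3)$. For $I\in\mathbb Z^d$ and $J\in\mathbb Z_{\ge0}$ let
\[
[I]=2I+\{0,1\}^d,\qquad[J]=\{JW,\dots,(J+1)W-1\}.
\]
Level-$1$ strong means strong. The pair $(I,J)$ is \emph{level-$(n+1)$ strong} if there is $j\in[J]$ such that $(i,j)$ is level-$n$ strong for all $i\in[I]$. The level-$n$ failure $F_n(i,e,j)$ is the event that $(i,j)$ is level-$n$ strong and $(i+e,j+1)$ is not; footprints are as before. Let $p_{n+1}=(C_dp_n)^M$. We use twice the following observation, immediate from the definitions.

\medskip\noindent\emph{Spreading.} Let $U\subset\mathbb Z^d$ be a box whose nearest-neighbor graph has diameter at most $s$. If $(i_0,j_0)$ is level-$n$ strong for some $i_0\in U$, and no $F_n(i,e',j)$ with $i,i+e'\in U$ and $j_0\le j<j_0+s$ occurs, then $(i,j_0+s)$ is level-$n$ strong for all $i\in U$. Indeed, in each step every strong index stays strong ($e'=0$) and its neighbors in $U$ become strong.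

\begin{lemma}\label{lem:hierarchy}
For $m$ as in Lemma~\ref{lem:failures} and every $n\ge1$, every finite collection $\mathcal C$ of triples with pairwise disjoint footprints satisfies $P(\bigcap_{\nu\in\mathcal C}F_n(\nu))\le p_n^{|\mathcal C|}$.
\end{lemma}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.65]
\foreach \x/\y in {0/0,1/0,1/1,2/0,2/1,3/0,3/1,3/2,4/0,4/1,4/2,5/0,5/1,5/2,6/0,6/1,6/2,7/0,7/1,7/2}
  \fill[gray!35] (\x,\y) rectangle ++(1,1);
\draw[gray] (0,0) grid (8,4);
\draw[very thick] (4,-0.2) -- (4,4.2);
\draw[very thick] (-0.2,2) -- (8.2,2);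
\draw[thick,dashed] (1.12,1.12) rectangle (2.88,2.88);
\draw[thick,dashed] (4.12,2.12) rectangle (5.88,3.88);
\node[left] at (-0.2,1) {$[I]$};
\node[left] at (-0.2,3) {$[I+e]$};
\node[below] at (2,-0.1) {first run};
\node[below] at (6,-0.1) {second run};
\end{tikzpicture}
\caption{Case B of Lemma~\ref{lem:hierarchy} for $d=1$. Columns are the eight level-$n$ windows in $[J+1]$, split into two runs of four; rows are the four level-$n$ cells in $[I]\cup[I+e]$; shaded squares are strong. Every column has a strong cell in $[I]$, but no column has both cells of $[I+e]$ strong. Without a failure, strength would cover all four rows by the last column of a run, so each run contains a failure; the dashed squares are two such footprints.}\label{fig:caseB}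
\end{figure}

\begin{proof}
The case $n=1$ is Lemma~\ref{lem:failures}. Assume the statement for $n$. We show that $F_{n+1}(I,e,J)$ implies the joint occurrence of $M$ level-$n$ failures with pairwise disjoint footprints contained in $U\times([J]\cup[J+1])$, where $U=[I]\cup[I+e]$, and that these $M$ failures form one of at most $C_d^M$ families from a list that depends only on $(I,e,J)$. In this proof strong means level-$n$ strong. Let $j_0\in[J]$ be such that $(i,j_0)$ is strong for all $i\in[I]$.

\emph{Case A: for some $j\in[J+1]$, no $(i,j)$ with $i\in[I]$ is strong.} For each $i\in[I]$ there is $j'\in[j_0,j-1]$ with $(i,j')$ strong and $(i,j'+1)$ not strong, so $F_n(i,0,j')$ occurs. The $M$ footprints $\{i\}\times\{j',j'+1\}$ are disjoint, and there are at most $(2W)^M=(2M(d+3))^M$ families.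

\emph{Case B: for every $j\in[J+1]$ some $(i,j)$ with $i\in[I]$ is strong.} Split $[J+1]$ into $M$ runs of $d+3$ consecutive windows (Figure~\ref{fig:caseB}). The box $U$ has all sides $2$, except one side $4$ if $e\ne0$, so its diameter is at most $3+(d-1)=d+2$. If in some run no failure $F_n(i,e',j)$ with $i,i+e'\in U$ and $j,j+1$ in the run occurred, spreading from the first window of the run would make all $i\in[I+e]$ strong in its last window, so $(I+e,J+1)$ would be level-$(n+1)$ strong, contrary to $F_{n+1}(I,e,J)$. So each run contains a failure, and footprints from different runs are disjoint in time. Each run offers at most $2M(2d+1)(d+3)$ choices of $(i,e',j)$, so there are at most $(2M(d+3)(2d+1))^M$ families.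

Since $1+(2d+1)^M\le(2d+2)^M$, the total is at most $(2M(d+3)(2d+2))^M=C_d^M$. If the level-$(n+1)$ footprints in $\mathcal C$ are disjoint, so are the corresponding sets $U\times([J]\cup[J+1])$. Each of the at most $C_d^{M|\mathcal C|}$ choices of families thus consists of $M|\mathcal C|$ level-$n$ failures with pairwise disjoint footprints, and the union bound gives $C_d^{M|\mathcal C|}p_n^{M|\mathcal C|}=p_{n+1}^{|\mathcal C|}$.
\end{proof}

The combinatorial constant does not depend on $m$, and its total effect is a bounded cost per cell. With $y_n=-\log p_n$ we have $y_{n+1}=M(y_n-\log C_d)$, so $y_n=M^{n-1}y_1-\log C_d\sum_{j=1}^{n-1}M^j$. As $M\ge2$, the sum is at most $2M^{n-1}$. Since $y_1=(S(\lambda)-\frac34\delta)N$, for $m$ so large that $\delta N/4\ge2\log C_d$,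
\begin{equation}\label{eq:pn}
p_n\le e^{-M^{n-1}s}\quad\text{for all }n\ge1,\qquad s:=(S(\lambda)-\delta)N .
\end{equation}

\subsection{Proof of Proposition~\ref{prop:extinction}}

Take $R$ so large that $\zeta$ lies below $\xi$, that Lemma~\ref{lem:failures} and \eqref{eq:pn} hold, and that $s\ge1$; none of this depends on $n$. Let $\Lambda_n=\bigcup\{D_i:i\in\{0,\dots,2^{n-1}-1\}^d\}$, a cube of side $2^{n-1}g\ell$ with $|\Lambda_n|=M^{n-1}N$, and start $\zeta$ from $\Lambda_n$. At time $0$ the cells in $\Lambda_n$ have all densities $1\ge u^\circ_b$, so $(i,0)$ is level-$1$ strong for $i\in\{0,\dots,2^{n-1}-1\}^d$. Since $0\in[J]$ for $J=0$, induction on $l$ shows that $(i,0)$ is level-$l$ strong for $i\in\{0,\dots,2^{n-l}-1\}^d$, $l\le n$. In particular $(0,0)$ is level-$n$ strong.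

The infection must now escape to infinity, and it does so by climbing the hierarchy. Suppose that $(0,0)$ is level-$l$ strong for some $l\ge n$ and that no failure $F_l(i,e',j)$ with $i,i+e'\in\{0,1\}^d$ and $0\le j\le d-1$ occurs. The box $\{0,1\}^d$ has diameter $d$, so by spreading all $(i,d)$ with $i\in\{0,1\}^d$ are level-$l$ strong, and $d\le W-1$; thus $(0,0)$ is level-$(l+1)$ strong. There are at most $2^d(2d+1)d\le C_d$ such failures, each of probability at most $p_l$ by Lemma~\ref{lem:hierarchy}. So with probability at least $1-C_d\sum_{l\ge n}p_l$, the pair $(0,0)$ is level-$l$ strong for all $l\ge n$.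

On this event, descending through the definition of level-$l$ strong, every $i\in\{0,\dots,2^{l-1}-1\}^d$ is level-$1$ strong in some window, for every $l\ge n$. So every cell $D_i$ with $i\in\mathbb Z_{\ge0}^d$ contains an infected site at some time, infinitely many sites are infected, and by finiteness $\zeta$ does not die out, almost surely. Using $\zeta\subset\xi^{\Lambda_n}$, \eqref{eq:pn}, $s\ge1$ and $M^{n-1}(M^j-1)\ge j$,
\[
P(\xi^{\Lambda_n}\text{ dies out})\le C_d\sum_{j\ge0}e^{-M^{n-1+j}s}\le C_de^{-M^{n-1}s}\sum_{j\ge0}e^{-j}\le2C_d\,e^{-(S(\lambda)-\delta)|\Lambda_n|}.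
\]
This proves Proposition~\ref{prop:extinction} with $C'=2C_d$, and completes the proof of Theorem~\ref{thm:main}. \qed

\begin{thebibliography}{1}
\bibitem{RV} Balazs Rath, Daniel Valesin, \emph{On the threshold of spread-out contact process percolation}, arXiv:1912.09825 (2019).
\end{thebibliography}
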